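# Leading vectors of flags, a parity obstruction, and a generation conjecture for limits of tensor products

## 1. Leading vectors of a flag along the matrices $D_b(\varepsilon)$

Let $\mathsf e_1,\dots,\mathsf e_n$ be the standard basis of $\mathbb C^n$, $n\ge 2$. For $b=0,1,\dots,n-1$ put $[b]=\{1,\dots,b\}$ and
$$D_b(\varepsilon)=\mathrm{diag}(\underbrace{\varepsilon,\dots,\varepsilon}_{b},1,\dots,1).$$

We apply all these matrices at once to a subspace defined over a field of Laurent series, and for each $b$ we keep the lowest-order term. We need two fields: $\mathsf K=\mathbb C((\varepsilon))$ and $\mathsf K'=\mathbb C((s))$ with $s^2=\varepsilon$, so $\mathsf K'=\mathbb C((\sqrt\varepsilon))$. Normalize the valuation by $\operatorname{val}(\varepsilon)=1$. It takes values in $\mathbb Z$ on $\mathsf K\setminus\{0\}$ and in $\tfrac12\mathbb Z$ on $\mathsf K'\setminus\{0\}$; also $\operatorname{val}(0)=+\infty$.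

For $I=\{i_1<\dots<i_k\}$ write $\mathsf e_I=\mathsf e_{i_1}\wedge\dots\wedge\mathsf e_{i_k}$. A vector $P$ of a $k$-th exterior power has coordinates $P_I$, extended to ordered index tuples by antisymmetry. The $I$-coordinate of $D_bP$ is $\varepsilon^{|I\cap[b]|}P_I$.

**Definition (leading vectors).** For $0\neq P\in\Lambda^k\mathsf K^n$ (or $\Lambda^k\mathsf K'^n$) put
$$m_b(P)=\min_I\big(\operatorname{val}(P_I)+|I\cap[b]|\big),\qquad P^{(b)}=\big(\varepsilon^{-m_b(P)}D_bP\big)\big|_{\varepsilon=0}\in\Lambda^k\mathbb C^n .$$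
(Over $\mathsf K'$, $\varepsilon^{m}$ means $s^{2m}$.) Then $P^{(b)}\ne0$.

In coordinates: $\operatorname{val}(P_I)\ge m_b(P)-|I\cap[b]|$ for every $I$, and $P^{(b)}_I$ is the coefficient of $\varepsilon^{m_b(P)-|I\cap[b]|}$ in $P_I$. Multiplying $P$ by a nonzero scalar series multiplies $P^{(b)}$ by a nonzero complex number.

**Definition (reduction of a flag).** Let $F_1\subset F_2\subset\dots\subset F_{n-1}$ with $\dim F_k=k$ be a full flag in $\mathsf K^n$ or $\mathsf K'^n$, and choose $0\ne P_k\in\Lambda^kF_k$. Given integers $c^{(b)}_k\ge 0$, the reduction of the flag is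
$$\Xi=\bigotimes_{b=0}^{n-1}\bigotimes_{k=1}^{n-1}\big(P_k^{(b)}\big)^{\otimes c_k^{(b)}},$$
defined up to a nonzero complex factor.

**Example 1.** Let $n=2$ and $c_1^{(0)}=c_1^{(1)}=1$. A flag is a line, spanned by $X=(X_1,X_2)$, and $\Xi=X^{(0)}\otimes X^{(1)}$ with $D_0=1$, $D_1=\mathrm{diag}(\varepsilon,1)$.

* $X=(c,1)$ with $c\in\mathbb C$: $D_1X=(\varepsilon c,1)$, so $\Xi=(c\,\mathsf e_1+\mathsf e_2)\otimes\mathsf e_2$.
* $X=(1,c\varepsilon)$: $D_1X=\varepsilon(1,c)$, so $\Xi=\mathsf e_1\otimes(\mathsf e_1+c\,\mathsf e_2)$.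
* $X=(1,s)$ over $\mathsf K'$: $D_1X=(s^2,s)$, so $\Xi=\mathsf e_1\otimes\mathsf e_2$.

The vector $\mathsf e_1\otimes\mathsf e_2$ is not the reduction of a line over $\mathsf K$. Indeed $X^{(0)}\propto\mathsf e_1$ says $\operatorname{val}(X_2)>\operatorname{val}(X_1)$, while $X^{(1)}\propto\mathsf e_2$ says $\operatorname{val}(X_2)<\operatorname{val}(X_1)+1$, and no integer lies strictly between two consecutive integers.

This construction serves to compare two subspaces of a tensor product of $\mathfrak{sl}_n$-modules. The smaller one will be spanned by reductions of flags over $\mathsf K$. The larger one also contains reductions of flags over $\mathsf K'$. The aim is to show that the two spaces can differ, and the difference will come from the parity phenomenon of Example 1.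

## 2. The limit space $V_{\bar\lambda}$, the submodule $M_{\bar\lambda}$, and the statements

Work over $\mathbb C$ with $\mathfrak{sl}_n$, Chevalley generators $e_i,f_i$ ($1\le i\le n-1$), highest root $\theta=\alpha_1+\dots+\alpha_{n-1}$, and a root vector $f_\theta$ of weight $-\theta$. The Weyl group is $W=S_n$, and $V_\mu$ is the irreducible module of dominant integral highest weight $\mu$. Write $\omega_k$ for the fundamental weights and $\rho=\omega_1+\dots+\omega_{n-1}$.

Fix a dominant integral $\lambda$ and a decomposition $\lambda=\sum_{b=0}^{n-1}\lambda^{(b)}$ into $n$ dominant integral weights. Put $\bar\lambda=(\lambda^{(0)},\dots,\lambda^{(n-1)})$ and $T=\bigotimes_bV_{\lambda^{(b)}}$. For $x\in\mathfrak{sl}_n$ let $x^{(b)}$ act as $x$ on the $b$-th factor and as the identity on the others. Let $v_b\in V_{\lambda^{(b)}}$ be a lowest weight vector.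

**Definition (the limit space).** For $\varepsilon\in\mathbb C$ put $e_i(\varepsilon)=\varepsilon\,e_i^{(i)}+\sum_{b\ne i}e_i^{(b)}$, $i=1,\dots,n-1$, and let $V_{\bar\lambda}(\varepsilon)\subset T$ be the span of all $e_{i_1}(\varepsilon)\cdots e_{i_r}(\varepsilon)\bigotimes_bv_b$, $r\ge0$. For $\varepsilon\ne0$ its dimension is $\dim V_\lambda$. Then $V_{\bar\lambda}=\lim_{\varepsilon\to0}V_{\bar\lambda}(\varepsilon)$ in the Grassmannian of $(\dim V_\lambda)$-dimensional subspaces of $T$. Below, $V_{\bar\lambda}(0)$ always means this limit.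

A limit in a Grassmannian contains the limit of every convergent family of vectors $w(\varepsilon)\in V_{\bar\lambda}(\varepsilon)$, since "vector in subspace" is a closed condition. But the limits of a spanning family need not span the limit: $(1,0)$ and $(1,\varepsilon)$ span $\mathbb C^2$ for $\varepsilon\ne0$, and both tend to $(1,0)$.

The space $V_{\bar\lambda}$ carries an action of (a quotient of) the Iwahori subalgebra of $\widehat{\mathfrak{sl}}_n$. All we need are its operators: the Cartan subalgebra acts diagonally on $T$, and the affine generators act by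
$$E_i=\sum_{b\ne i}e_i^{(b)}\quad(1\le i\le n-1),\qquad E_0=\sum_{b\neq0}f_\theta^{(b)} .$$

For $\sigma\in W$ let $u_{b,\sigma}\in V_{\lambda^{(b)}}$ be a nonzero extremal weight vector, that is, a vector of weight $\sigma(\lambda^{(b)})$. For example, in $V_{\omega_k}=\Lambda^k\mathbb C^n$ these are the multiples of $\mathsf e_{\sigma(1)}\wedge\dots\wedge\mathsf e_{\sigma(k)}$. The vector $\bigotimes_bu_{b,\sigma}$ spans the weight-$\sigma(\lambda)$ space of $V_{\bar\lambda}$.

**Definition (the submodule).** $M_{\bar\lambda}\subset T$ is the subspace generated from the vectors $\bigotimes_bu_{b,\sigma}$, $\sigma\in W$, by $E_0,\dots,E_{n-1}$. It is automatically stable under the Cartan subalgebra, since the starting vectors are weight vectors and each $E_i$ shifts weights by a fixed amount.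

**Conjecture.** For any collection $\bar\lambda$ the Iwahori module $V_{\bar\lambda}$ is generated from the tensor products of extremal weight vectors; that is, $V_{\bar\lambda}=M_{\bar\lambda}$.

The source of this problem is Evgeny Feigin, with an appendix in collaboration with Andrey Karenskih, "Type A algebraic coherence conjecture of Pappas and Rapoport", arXiv:2504.20549 (2025). The conjecture is false: it fails for every $n\ge5$, for instance for $n=5$ and all $\lambda^{(b)}=2\rho$. Precisely, we prove the following.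

**Theorem A.** Let $n\ge5$ and
$$\lambda_0^{(0)}=2\omega_1+2\omega_4,\quad \lambda_0^{(1)}=2\omega_2,\quad \lambda_0^{(2)}=2\omega_1+2\omega_3,\quad \lambda_0^{(3)}=2\omega_2+2\omega_4,\quad \lambda_0^{(4)}=2\omega_3,\quad \lambda_0^{(b)}=0\ (b\ge5).$$
If $\lambda^{(b)}-\lambda^{(b)}_0$ is dominant for all $b$, then $M_{\bar\lambda}\ne V_{\bar\lambda}$.

For $n=5$ this includes $\bar\lambda_0$ itself, where $\lambda=4\rho$. For any $n\ge5$ it includes every $\bar\lambda$ in which all coefficients of all the $\lambda^{(b)}$ are $\ge2$.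

**Theorem B.** For $\bar\lambda$ as in Theorem A, let $d$ be the number of positive roots not orthogonal to $\lambda$. There is $c>0$ with $\dim V_{N\bar\lambda}-\dim M_{N\bar\lambda}\ge c\,N^d$ for all large $N$. Since $\dim V_{N\bar\lambda}=\dim V_{N\lambda}$ is a polynomial in $N$ of degree $d$, a positive proportion of $V_{N\bar\lambda}$ is missed.

**Proposition C.** For $n=2$ the conjecture is true.

The cases $n=3,4$ are not settled here.

## 3. The case $n=2$ by hand, and a half-integral vector that does no harm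

**Proof of Proposition C.** Let the two factors have highest weights $l_0,l_1\ge0$ and lowest weight vectors $v_0,v_1$, and write $e=e_1$, $f=f_\theta=f_1$. We compute the limit from explicit bases. Here $e_1(\varepsilon)=e^{(0)}+\varepsilon e^{(1)}$, so
$$e_1(\varepsilon)^k(v_0\otimes v_1)=\sum_j\binom kj\varepsilon^j\,e^{k-j}v_0\otimes e^jv_1 .$$
We have $e^iv_0=0$ exactly for $i>l_0$ and $e^jv_1=0$ exactly for $j>l_1$. So for $0\le k\le l_0+l_1$ the lowest power of $\varepsilon$ with a nonzero term occurs at $j=\max(0,k-l_0)$. These $l_0+l_1+1=\dim V_\lambda$ vectors have distinct weights. After division by their lowest powers of $\varepsilon$, their limits are still nonzero of distinct weights, hence independent. So $V_{\bar\lambda}$ has basis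
$$e^kv_0\otimes v_1\ (0\le k\le l_0),\qquad e^{l_0}v_0\otimes e^jv_1\ (1\le j\le l_1).$$
Now $E_1=e^{(0)}$ and $E_0=f^{(1)}$. The operator $E_1$ moves along the first group and kills its last vector and the whole second group. The operator $E_0$ kills the first group, since $fv_1=0$, and lowers $j$ in the second up to scalars. So both preserve $V_{\bar\lambda}$. The tensor products of extremal vectors are $v_0\otimes v_1$ and $e^{l_0}v_0\otimes e^{l_1}v_1$, which lie in $V_{\bar\lambda}$; hence $M_{\bar\lambda}\subset V_{\bar\lambda}$. Conversely, the first group is $E_1^k(v_0\otimes v_1)$, and the second consists, up to nonzero scalars, of $E_0^{\,l_1-j}(e^{l_0}v_0\otimes e^{l_1}v_1)$. So $M_{\bar\lambda}=V_{\bar\lambda}$. $\square$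

Take $l_0=l_1=1$, with $v_0=v_1=\mathsf e_2$ and $e\,\mathsf e_2=\mathsf e_1$. The basis is $\mathsf e_2\otimes\mathsf e_2$, $\mathsf e_1\otimes\mathsf e_2$, $\mathsf e_1\otimes\mathsf e_1$. The middle vector is the one of Example 1: a reduction over $\mathsf K'$ and not over $\mathsf K$.

This shows where the obvious strategy for a counterexample stops. One would look for a reduction over $\mathsf K'$ (we shall see that these lie in $V_{\bar\lambda}$) that is not a reduction over $\mathsf K$. Such vectors exist already for $n=2$, yet the conjecture holds there. The reason is that $M_{\bar\lambda}$ is a linear span: by Example 1,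
$$\mathsf e_1\otimes\mathsf e_2=\mathsf e_1\otimes(\mathsf e_1+\mathsf e_2)-\mathsf e_1\otimes\mathsf e_1$$
is a difference of two reductions over $\mathsf K$. To be outside $M_{\bar\lambda}$ a vector must be detected by a linear functional that vanishes on every reduction over $\mathsf K$. So the parity argument of Example 1 has to be encoded in a function that is linear on $T$, that is, in a polynomial in the leading coordinates with prescribed degrees $c_k^{(b)}$.

## 4. The two spaces in terms of flags

**Step 1: matrices and a model of $T$.** We fix realizations so that everything can be computed in Plücker coordinates. Take $e_i=E_{i,i+1}$ and $f_\theta=E_{n,1}$ (matrix units); rescaling these by nonzero constants changes neither $M_{\bar\lambda}$ nor $V_{\bar\lambda}$. For $\mu=\sum_kc_k\omega_k$ realize $V_\mu$ as the $GL_n$-submodule of $\bigotimes_k(\Lambda^k\mathbb C^n)^{\otimes c_k}$ generated by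
$$v_\mu^+=\bigotimes_k(\mathsf e_1\wedge\dots\wedge\mathsf e_k)^{\otimes c_k}.$$
This is a highest weight vector of weight $\mu$, so it generates the irreducible module $V_\mu$, which is the span of the vectors $gv_\mu^+$, $g\in GL_n$. Writing $\lambda^{(b)}=\sum_kc_k^{(b)}\omega_k$ we get
$$T\subset\widehat T:=\bigotimes_b\bigotimes_k(\Lambda^k\mathbb C^n)^{\otimes c_k^{(b)}} .$$
With these exponents, reductions of flags are vectors of $\widehat T$.

**Step 2: $V_{\bar\lambda}(\varepsilon)$ is a translate of a fixed space.** This explains why the $D_b$ appear. Let $D(\varepsilon)$ act on $T$ by $D_b(\varepsilon)$ on the $b$-th factor. Conjugation by $D_b$ multiplies $E_{i,j}$ by the ratio of the $i$-th and $j$-th diagonal entries. For $E_{i,i+1}$ this ratio is $\varepsilon$ if $i=b$ and $1$ otherwise. For $E_{n,1}$ it is $\varepsilon^{-1}$ if $b\ge1$ and $1$ if $b=0$. So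
$$D_be_iD_b^{-1}=\varepsilon^{\delta_{bi}}e_i\ (i\ge1),\qquad D_b(\varepsilon f_\theta)D_b^{-1}=\varepsilon^{\delta_{b0}}f_\theta. \tag{1}$$
Hence $e_i(\varepsilon)=D(\varepsilon)\big(\sum_be_i^{(b)}\big)D(\varepsilon)^{-1}$ for $\varepsilon\ne0$. Let $V_\lambda\subset T$ be the Cartan component, the irreducible submodule generated by $\bigotimes_bv_b$. Since $\bigotimes_b v_b$ is a lowest weight vector, $V_\lambda$ is generated from it by the operators $\sum_be_i^{(b)}$ alone. As $D(\varepsilon)$ preserves the line of $\bigotimes_bv_b$,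
$$V_{\bar\lambda}(\varepsilon)=D(\varepsilon)V_\lambda\qquad(\varepsilon\ne0). \tag{2}$$
The highest weight vector of $V_\lambda$ has weight $\lambda$, and the $\lambda$-weight space of $T$ is spanned by $\bigotimes_bv^+_{\lambda^{(b)}}$. Hence $V_\lambda$ is the span of the vectors $\bigotimes_bg\,v^+_{\lambda^{(b)}}$, $g\in GL_n$, with the same $g$ in all factors.

**Step 3: $M_{\bar\lambda}$ is spanned by reductions over $\mathsf K$.** This is what lets us test a functional on $M_{\bar\lambda}$.

**Lemma 1.** $M_{\bar\lambda}$ is spanned by vectors of the form $\Xi=\bigotimes_b\bigotimes_k(P_k^{(b)})^{\otimes c_k^{(b)}}$, where $0\ne P_k\in\Lambda^kF_k$ and $F_1\subset\dots\subset F_{n-1}$ is a full flag in $\mathsf K^n$ with $\dim F_k=k$.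

*Proof.* First replace words in the $E_i$ by products of exponentials. Each $E_i$ shifts weights by a nonzero amount, so it is nilpotent on $T$. For a fixed word $i_1,\dots,i_r$ and fixed $\sigma$, the map
$$(t_1,\dots,t_r)\mapsto\exp(t_1E_{i_1})\cdots\exp(t_rE_{i_r})\bigotimes_bu_{b,\sigma}$$
is polynomial. The values of a polynomial map to a vector space have the same span as its coefficients, because a linear functional that kills all values gives the zero polynomial and so kills all coefficients. The coefficients here lie in $M_{\bar\lambda}$, and the coefficient of $t_1\cdots t_r$ is $E_{i_1}\cdots E_{i_r}\bigotimes_bu_{b,\sigma}$. So $M_{\bar\lambda}$ is the span of these values, over all words, all $\sigma$ and all $t_j\in\mathbb C$.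

Next, identify the tensor factors of a value. Put $x_i=e_i$ for $i\ge1$ and $x_0=f_\theta$; then $E_i=\sum_b(1-\delta_{bi})x_i^{(b)}$. Operators on different factors commute, so the $b$-th factor of the value is $\prod_j\exp\big(t_j(1-\delta_{b,i_j})x_{i_j}\big)u_{b,\sigma}$.

Now we produce one matrix over $\mathbb C[\varepsilon]$ that controls all factors. Let $x_i'=e_i$ for $i\ge1$, $x_0'=\varepsilon f_\theta$ and $\gamma=\prod_j\exp(t_jx'_{i_j})\in SL_n(\mathbb C[\varepsilon])$. By (1),
$$g_b:=D_b\gamma D_b^{-1}=\prod_j\exp\big(t_j\varepsilon^{\delta_{b,i_j}}x_{i_j}\big)\in SL_n(\mathbb C[\varepsilon]).$$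
At $\varepsilon=0$ the factor $\varepsilon^{\delta_{b,i_j}}$ becomes $1-\delta_{b,i_j}$. So the $b$-th factor of the value is $g_b(0)u_{b,\sigma}$.

Finally, read off the flag. Let $F_k$ be the span over $\mathsf K$ of $\gamma\mathsf e_{\sigma(1)},\dots,\gamma\mathsf e_{\sigma(k)}$, and $P_k=\gamma(\mathsf e_{\sigma(1)}\wedge\dots\wedge\mathsf e_{\sigma(k)})$. Since $D_b\gamma=g_bD_b$,
$$D_bP_k=\varepsilon^{|\{j\le k:\ \sigma(j)\le b\}|}\,g_b(\mathsf e_{\sigma(1)}\wedge\dots\wedge\mathsf e_{\sigma(k)}).$$
The matrix $g_b(0)$ is invertible, so $g_b(0)(\mathsf e_{\sigma(1)}\wedge\dots\wedge\mathsf e_{\sigma(k)})\ne0$ and this vector is $P_k^{(b)}$. The vector $u_{b,\sigma}$ is proportional to $\bigotimes_k(\mathsf e_{\sigma(1)}\wedge\dots\wedge\mathsf e_{\sigma(k)})^{\otimes c_k^{(b)}}$. Hence $g_b(0)u_{b,\sigma}$ is proportional to $\bigotimes_k(P_k^{(b)})^{\otimes c_k^{(b)}}$. $\square$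

**Step 4: reductions over $\mathsf K'$ lie in $V_{\bar\lambda}$.** We only need families given by polynomial matrices.

**Lemma 2.** Let $g(s)$ be an $n\times n$ matrix over $\mathbb C[s]$ whose determinant is a nonzero constant, let $P_k(s)$ be a nonzero constant multiple of the wedge of its first $k$ columns, and form the leading vectors over $\mathsf K'$, $s^2=\varepsilon$. Then $w=\bigotimes_b\bigotimes_k(P^{(b)}_k)^{\otimes c_k^{(b)}}$ lies in $V_{\bar\lambda}$.

*Proof.* For $s\ne0$ the vector
$$D(s^2)\bigotimes_bg(s)v^+_{\lambda^{(b)}}=\text{const}\cdot\bigotimes_b\bigotimes_k\big(D_b(s^2)P_k(s)\big)^{\otimes c_k^{(b)}},\qquad\text{const}\neq0,$$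
lies in $V_{\bar\lambda}(s^2)$ by (2). Divided by the power of $s$ with exponent $\sum_{b,k}2m_b(P_k)c_k^{(b)}$, it converges to $\text{const}\cdot w$ as $s\to0$. Since $V_{\bar\lambda}(\varepsilon)\to V_{\bar\lambda}$ as $\varepsilon\to0$, also $V_{\bar\lambda}(s^2)\to V_{\bar\lambda}$ as $s\to0$. The relation "vector in subspace" is closed, so $w\in V_{\bar\lambda}$. $\square$

## 5. A functional whose nonvanishing forces $2(\beta-\alpha)=1$

Assume $n\ge5$. For a flag write $X=P_1$, $p=P_2$, $\pi=P_3$, $Y=P_4$, and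
$$y_i=(-1)^{i-1}Y_{\{1,\dots,5\}\setminus\{i\}},\qquad i=1,\dots,5.$$
Superscripts $(b)$ denote coordinates of leading vectors, and $x^{(b)}=X^{(b)}$.

The numbers to watch are $\alpha=m_0(X)=\min_i\operatorname{val}(X_i)$ and $\beta=m_2(X)$. Clearly $\alpha\le\beta\le\alpha+1$, so over $\mathsf K$ the difference $\beta-\alpha$ is $0$ or $1$, while over $\mathsf K'$ it can be $\tfrac12$. We want a product $h$ of expressions in leading coordinates such that $h\ne0$ forces $\beta-\alpha=\tfrac12$. Two kinds of factors are useful.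

* A single coordinate. If $P_I^{(b)}\neq0$, then $\operatorname{val}(P_I)$ equals $m_b(P)-|I\cap[b]|$ exactly.
* The lowest possible coefficient $\Delta$ of one side of a quadratic relation between coordinates of the flag. If $\Delta\ne0$, the valuation of that side is known exactly, hence so is that of the other side.

In both cases nonvanishing becomes an equation between valuations. The relations come from the following fact.

**Incidence.** Let $F$ have dimension $k$ and $0\ne P\in\Lambda^kF$. If $u\in F$, then $u\wedge P=0$. Moreover, for fixed $j_1,\dots,j_{k-1}$ the vector $\sum_iP_{j_1\dots j_{k-1}i}\,\mathsf e_i$ lies in $F$. To see the second claim write $P=c\,u_1\wedge\dots\wedge u_k$; then $P_{j_1\dots j_{k-1}i}$ is $c$ times the minor of $(u_1|\dots|u_k)$ with rows $j_1,\dots,j_{k-1},i$, and expansion along row $i$ writes it as a combination of the $(u_l)_i$ with coefficients independent of $i$. For $k=2$ and $P=u\wedge u'$ the vector with $j_1=5$ is $u_5u'-u'_5u$.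

**Step 1: four relations.** These are the links between the valuations. They hold for every flag, over any field.

* **(I1)** $X_2p_{35}=X_3p_{25}-X_5p_{23}$. The coefficient of $\mathsf e_2\wedge\mathsf e_3\wedge\mathsf e_5$ in $X\wedge p=0$ is $X_2p_{35}-X_3p_{25}+X_5p_{23}$.
* **(I2)** $p_{35}\pi_{245}=p_{25}\pi_{345}+p_{45}\pi_{235}$. The vector $w=\sum_kp_{5k}\mathsf e_k$ lies in $F_2\subset F_3$, so $w\wedge\pi=0$. Its coefficient at $\mathsf e_2\wedge\mathsf e_3\wedge\mathsf e_4\wedge\mathsf e_5$ is $w_2\pi_{345}-w_3\pi_{245}+w_4\pi_{235}-w_5\pi_{234}$, with $w_2=-p_{25}$, $w_3=-p_{35}$, $w_4=-p_{45}$, $w_5=0$.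
* **(I3)** $\pi_{245}y_4=\pi_{125}y_1-\pi_{235}y_3$. The vector $w=\sum_k\pi_{25k}\mathsf e_k$ lies in $F_3\subset F_4$, so $w\wedge Y=0$. Its coefficient at $\mathsf e_1\wedge\dots\wedge\mathsf e_5$ is $\sum_{k\le5}(-1)^{k-1}w_kY_{\{1,\dots,5\}\setminus\{k\}}=\sum_{k\le5}\pi_{25k}y_k$. Here $\pi_{251}=\pi_{125}$, $\pi_{253}=-\pi_{235}$, $\pi_{254}=-\pi_{245}$ and $\pi_{252}=\pi_{255}=0$.
* **(I4)** $\sum_{i=1}^5X_iy_i=0$. This is the coefficient at $\mathsf e_1\wedge\dots\wedge\mathsf e_5$ of $X\wedge Y=0$.

The first three form a chain. The coordinate $p_{35}$ is shared by (I1) and (I2), and $\pi_{245}$ by (I2) and (I3), so their unknown valuations cancel in an alternating sum. What remains links $X$ to $Y$. The fourth relation links $X$ to $Y$ directly.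

**Step 2: the polynomial $h$.** We collect the factors that make all these valuations exact. Put
$$\begin{aligned}
\Delta_1&=x^{(2)}_3p^{(1)}_{25}-x^{(2)}_5p^{(1)}_{23}, &
\Delta_2&=p^{(3)}_{25}\pi^{(2)}_{345}+p^{(3)}_{45}\pi^{(2)}_{235},\\
\Delta_3&=\pi^{(4)}_{125}y^{(3)}_1-\pi^{(4)}_{235}y^{(3)}_3, &
\Delta_4&=x^{(0)}_1y^{(3)}_1+x^{(0)}_2y^{(3)}_2,\\
\Delta_5&=x^{(2)}_4y^{(0)}_4+x^{(2)}_5y^{(0)}_5,
\end{aligned}$$
$$h=x_2^{(0)}\;y_4^{(0)}\;p_{25}^{(1)}\;p_{25}^{(3)}\;\pi_{235}^{(2)}\;\pi_{235}^{(4)}\;\Delta_1\Delta_2\Delta_3\Delta_4\Delta_5 .$$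
The degrees of $h$ in the leading vectors are:

* $b=0$: $2$ in $x$ (from $x_2^{(0)},\Delta_4$) and $2$ in $y$ (from $y_4^{(0)},\Delta_5$);
* $b=1$: $2$ in $p$ (from $p_{25}^{(1)},\Delta_1$);
* $b=2$: $2$ in $x$ (from $\Delta_1,\Delta_5$) and $2$ in $\pi$ (from $\pi_{235}^{(2)},\Delta_2$);
* $b=3$: $2$ in $p$ (from $p_{25}^{(3)},\Delta_2$) and $2$ in $y$ (from $\Delta_3,\Delta_4$);
* $b=4$: $2$ in $\pi$ (from $\pi_{235}^{(4)},\Delta_3$).

These are exactly the coefficients of the weights $\lambda_0^{(b)}$ in Theorem A. So for $\bar\lambda=\bar\lambda_0$ there is a fixed linear functional on $\widehat T$ whose value on $\bigotimes_b\bigotimes_k(P^{(b)}_k)^{\otimes c^{(b)}_k}$ is $h$: expand $h$ into monomials and, in each monomial, distribute the coordinate factors over the tensor slots.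

**Step 3: $h$ vanishes on all flags over $\mathsf K$.** This is the parity argument.

**Lemma 3.** For every flag $F_1\subset F_2\subset F_3\subset F_4$ in $\mathsf K^n$ with $\dim F_k=k$ and all nonzero $P_k\in\Lambda^kF_k$, one has $h=0$.

*Proof.* We first name the relevant minima, shifted so that the coordinates we use have clean bounds:
$$\alpha=m_0(X),\ \beta=m_2(X),\ \eta=m_0(Y),\ \tau=m_3(Y)-2,\ a=m_1(p),\ a'=m_3(p)-1,\ q=m_2(\pi)-1,\ q'=m_4(\pi)-2 .$$
All are integers, since we are over $\mathsf K$. Each bound below is $\operatorname{val}(P_I)\ge m_b(P)-|I\cap[b]|$, and in each case the corresponding leading coordinate with superscript $(b)$ is the coefficient of the indicated power of $\varepsilon$ (up to the sign in the definition of $y_i$, which is the same on both sides).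

* $b=0$: $\operatorname{val}(X_i)\ge\alpha$ for all $i$, and $\operatorname{val}(y_i)\ge\eta$ for $i\le5$.
* $b=1$: $\operatorname{val}(p_{23}),\operatorname{val}(p_{25})\ge a$, as these index sets miss $[1]$.
* $b=2$: $\operatorname{val}(X_i)\ge\beta$ for $i\ge3$; $\operatorname{val}(\pi_{235})\ge q$ (the set meets $[2]$ once) and $\operatorname{val}(\pi_{345})\ge q+1$ (it misses $[2]$).
* $b=3$: $\operatorname{val}(p_{25})\ge a'$ (meets $[3]$ once) and $\operatorname{val}(p_{45})\ge a'+1$ (misses $[3]$); $\operatorname{val}(y_i)\ge\tau$ for $i=1,2,3$, as $\{1,\dots,5\}\setminus\{i\}$ meets $[3]$ in two elements.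
* $b=4$: $\operatorname{val}(\pi_{125}),\operatorname{val}(\pi_{235})\ge q'$, as both sets meet $[4]$ in two elements.

Suppose $h\ne0$. The single-coordinate factors make some bounds exact. From $p_{25}^{(1)}p_{25}^{(3)}\ne0$ we get $\operatorname{val}(p_{25})=a=a'$. From $\pi_{235}^{(2)}\pi_{235}^{(4)}\ne0$ we get $\operatorname{val}(\pi_{235})=q=q'$. From $x_2^{(0)}\ne0$ and $y_4^{(0)}\ne0$ we get $\operatorname{val}(X_2)=\alpha$ and $\operatorname{val}(y_4)=\eta$.

Now use the chain. In (I1) the right side has no terms below $\varepsilon^{\beta+a}$, and its coefficient there is $\Delta_1\ne0$. So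
$$\alpha+\operatorname{val}(p_{35})=\beta+a. \tag{3}$$
In (I2) both products on the right have valuation at least $a+q+1$ (here $a'=a$), and the coefficient of $\varepsilon^{a+q+1}$ is $\Delta_2\neq0$. So
$$\operatorname{val}(p_{35})+\operatorname{val}(\pi_{245})=a+q+1. \tag{4}$$
In (I3) both products on the right have valuation at least $q+\tau$ (here $q'=q$), and the coefficient of $\varepsilon^{q+\tau}$ is $\Delta_3\ne0$. So
$$\operatorname{val}(\pi_{245})+\eta=q+\tau. \tag{5}$$

Then use (I4), to get a second relation between $X$ and $Y$. The coefficient of $\varepsilon^{\alpha+\tau}$ in $X_1y_1+X_2y_2$ is $\Delta_4\ne0$ and there are no lower terms, so $\operatorname{val}(X_1y_1+X_2y_2)=\alpha+\tau$. In the same way $\operatorname{val}(X_4y_4+X_5y_5)=\beta+\eta$, because $\Delta_5\ne0$. For the middle term both bounds on $X_3$ and both bounds on $y_3$ apply: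
$$\operatorname{val}(X_3y_3)\ge\max(\alpha,\beta)+\max(\eta,\tau)\ge\max(\alpha+\tau,\beta+\eta).$$
If $\alpha+\tau\ne\beta+\eta$, then exactly one of the three summands $X_1y_1+X_2y_2$, $X_3y_3$, $X_4y_4+X_5y_5$ has the minimal valuation $\min(\alpha+\tau,\beta+\eta)$, and the sum (I4) could not be zero. Hence
$$\alpha+\tau=\beta+\eta. \tag{6}$$

Finally combine. Taking (3) $-$ (4) $+$ (5) cancels $\operatorname{val}(p_{35})$, $\operatorname{val}(\pi_{245})$, $a$ and $q$, and leaves $\alpha+\eta=\beta+\tau-1$. Adding (6) gives $2\alpha+\eta+\tau=2\beta+\eta+\tau-1$, that is, $2(\beta-\alpha)=1$. This is impossible for integers. $\square$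

The integrality of $\alpha$ and $\beta$ is used only in the last sentence. Over $\mathsf K'$ the same computation shows that a flag with $h\ne0$ must have $\beta-\alpha=\tfrac12$.

## 6. A flag over $\mathbb C((\sqrt\varepsilon))$ with $h\ne0$, and the proof of Theorem A

**Step 1: the flag.** We exhibit the point where $h$ does not vanish. Let $g(s)$ have first columns
$$x=(1,1,s,s,s,0,\dots),\quad z=(1,2,2s,0,0,0,\dots),\quad r=(0,0,1,s,0,0,\dots),\quad\mathsf e_5,\quad\mathsf e_4,$$
followed by $\mathsf e_6,\dots,\mathsf e_n$. The upper left $3\times3$ minor, with rows $(1,1,0),(1,2,0),(s,2s,1)$, is $1$; the columns $\mathsf e_5,\mathsf e_4$ contribute $-1$. So $\det g(s)=-1$. Let $P_k(s)$ be the wedge of the first $k$ columns, with $P_4$ replaced by $-P_4$. For $k\le4$ these are supported on indices in $\{1,\dots,5\}$.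

**Step 2: Plücker coordinates.** We compute them from $p_{ij}=x_iz_j-x_jz_i$ and $\pi_{ijk}=p_{ij}r_k-p_{ik}r_j+p_{jk}r_i$, where only $r_3=1$ and $r_4=s$ are nonzero.

* $X=(1,1,s,s,s)$.
* $p_{12}=1$, $p_{13}=s$, $p_{14}=p_{15}=-s$, $p_{23}=0$, $p_{24}=p_{25}=-2s$, $p_{34}=p_{35}=-2s^2$, $p_{45}=0$.
* $\pi_{123}=1$, $\pi_{124}=s$, $\pi_{125}=0$, $\pi_{134}=s+s^2$, $\pi_{135}=s$, $\pi_{145}=s^2$, $\pi_{234}=\pi_{235}=2s$, $\pi_{245}=2s^2$, $\pi_{345}=2s^3$.
* $Y=-\pi\wedge\mathsf e_5$ has $Y_{ijk5}=-\pi_{ijk}$ for $i<j<k\le4$ and $Y_{1234}=0$. So $y=(-\pi_{234},\pi_{134},-\pi_{124},\pi_{123},0)=(-2s,\ s+s^2,\ -s,\ 1,\ 0)$.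

As a check, $y$ must annihilate $x,z,r,\mathsf e_5$. Indeed $-2s+(s+s^2)-s^2+s=0$; $-2s+2(s+s^2)-2s^2=0$; $-s+s=0$; $y_5=0$.

**Step 3: leading vectors.** Multiply each $I$-coordinate by $s^{2|I\cap[b]|}$ and keep the lowest power of $s$.

* $D_2X=(s^2,s^2,s,s,s)$.
* $D_1p$ has entries $s^2,s^3,-s^3,-s^3$ at $12,13,14,15$; $-2s$ at $24,25$; $-2s^2$ at $34,35$; $0$ at $23,45$.
* $D_3p$ has entries $s^4,s^5$ at $12,13$; $-s^3$ at $14,15$; $-2s^3$ at $24,25$; $-2s^4$ at $34,35$; $0$ at $23,45$.
* $D_2\pi$ has entries $s^4,s^5,0$ at $123,124,125$; $s^3+s^4$, $s^3$, $s^4$ at $134,135,145$; $2s^3,2s^3,2s^4$ at $234,235,245$; $2s^3$ at $345$.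
* $D_4\pi$ has entries $s^6,s^7,0$ at $123,124,125$; $s^7+s^8$, $s^5$, $s^6$ at $134,135,145$; $2s^7,2s^5,2s^6$ at $234,235,245$; $2s^7$ at $345$.
* For $D_3Y$, the entries $y_1,y_2,y_3$ get $s^4$ and $y_4,y_5$ get $s^6$: $(-2s^5,\ s^5+s^6,\ -s^5,\ s^6,\ 0)$.

| | lowest power | leading coordinates (all others $0$) |
|---|---|---|
| $x^{(0)}$ | $s^0$ | $x_1=x_2=1$ |
| $x^{(2)}$ | $s^1$ | $x_3=x_4=x_5=1$ |
| $p^{(1)}$ | $s^1$ | $p_{24}=p_{25}=-2$ |
| $p^{(3)}$ | $s^3$ | $p_{14}=p_{15}=-1,\ p_{24}=p_{25}=-2$ |
| $\pi^{(2)}$ | $s^3$ | $\pi_{134}=\pi_{135}=1,\ \pi_{234}=\pi_{235}=\pi_{345}=2$ |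
| $\pi^{(4)}$ | $s^5$ | $\pi_{135}=1,\ \pi_{235}=2$ |
| $y^{(0)}$ | $s^0$ | $y_4=1$ |
| $y^{(3)}$ | $s^5$ | $y_1=-2,\ y_2=1,\ y_3=-1$ |

**Step 4: the value of $h$.** We substitute:
$$\Delta_1=-2-0=-2,\quad\Delta_2=(-2)(2)+0=-4,\quad\Delta_3=0-2(-1)=2,\quad\Delta_4=-2+1=-1,\quad\Delta_5=1.$$
The single factors are $x_2^{(0)}=y_4^{(0)}=1$, $p_{25}^{(1)}=p_{25}^{(3)}=-2$, $\pi_{235}^{(2)}=\pi_{235}^{(4)}=2$. So $h=16\cdot(-16)=-256\ne0$.

This agrees with the equations of Lemma 3, since a power $s^m$ has valuation $m/2$. Here $\alpha=\eta=0$, $\beta=a=q=\tfrac12$, $\tau=\tfrac52-2=\tfrac12$ and $\operatorname{val}(p_{35})=\operatorname{val}(\pi_{245})=1$. Then (3) reads $0+1=\tfrac12+\tfrac12$, (4) reads $1+1=\tfrac12+\tfrac12+1$, (5) reads $1+0=\tfrac12+\tfrac12$, (6) reads $0+\tfrac12=\tfrac12+0$, and $\beta-\alpha=\tfrac12$.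

**Step 5: conclusion of Theorem A.** We assemble the functional for general $\bar\lambda$. Let $\bar\lambda$ be as in the theorem, so each $c_k^{(b)}$ is at least the coefficient of $\omega_k$ in $\lambda_0^{(b)}$. Let $w=\bigotimes_b\bigotimes_k(P^{(b)}_k)^{\otimes c^{(b)}_k}$ be formed from the flag of Step 1, with all $b$ and all $k\le n-1$. By Lemma 2, $w\in V_{\bar\lambda}$.

Let $\Phi$ be the linear functional on $\widehat T$ given by $h$ on the slots corresponding to $\bar\lambda_0$ and, on each remaining slot $\Lambda^k\mathbb C^n$ in factor $b$, by a coordinate functional that is nonzero on the above $P_k^{(b)}$. Such a coordinate exists because $P_k^{(b)}\ne0$. Then $\Phi(w)\ne0$ by Step 4. On each $\Xi$ of Lemma 1, $\Phi$ is the product of $h$, evaluated on a flag over $\mathsf K$, and some coordinates; so $\Phi(\Xi)=0$ by Lemma 3. Hence $\Phi$ vanishes on $M_{\bar\lambda}$, and $w\in V_{\bar\lambda}\setminus M_{\bar\lambda}$. $\blacksquare$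

## 7. A positive proportion is missed: the proof of Theorem B

Fix $\bar\lambda$ as in Theorem A; in particular $\lambda\ne0$. Write $N\bar\lambda=(N\lambda^{(0)},\dots,N\lambda^{(n-1)})$, $T_N=\bigotimes_bV_{N\lambda^{(b)}}$, $V_N(\varepsilon)=V_{N\bar\lambda}(\varepsilon)$, and $V_N(0)=V_{N\bar\lambda}$ for the limit. The plan is to put the spaces $V_N(0)^*$ into one graded ring $R$ in which the annihilators of the $M_{N\bar\lambda}$ form an ideal. One non-nilpotent element of that ideal then forces it to be large.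

**Step 1: the ambient ring.** We make $S=\bigoplus_{N\ge0}T_N^*$ a ring. The $GL_n$-equivariant embeddings $V_{(N+N')\mu}\subset V_{N\mu}\otimes V_{N'\mu}$, $v^+\mapsto v^+\otimes v^+$, give embeddings $T_{N+N'}\subset T_N\otimes T_{N'}$. The product of $f\in T_N^*$ and $f'\in T_{N'}^*$ is the restriction of $f\otimes f'$ to $T_{N+N'}$. The space $T_N$ is spanned by the vectors $\bigotimes_bg_bv^+_{N\lambda^{(b)}}$, with independent $g_b\in GL_n$, and by equivariance
$$(ff')\Big(\bigotimes_bg_bv^+_{(N+N')\lambda^{(b)}}\Big)=f\Big(\bigotimes_bg_bv^+_{N\lambda^{(b)}}\Big)\,f'\Big(\bigotimes_bg_bv^+_{N'\lambda^{(b)}}\Big). \tag{7}$$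
So $S$ is commutative and associative. Since $T_N\subset T_1^{\otimes N}$, the restriction $(T_1^*)^{\otimes N}\to T_N^*$ is onto, and $S$ is generated in degree $1$ over $S_0=\mathbb C$.

**Step 2: the family.** We build a ring over $\mathbb C[\varepsilon]$ whose fiber at $0$ is $\bigoplus_NV_N(0)^*$. Put
$$\mathcal I_N=\{f\in T_N^*\otimes\mathbb C[\varepsilon]:\ f(\varepsilon)|_{V_N(\varepsilon)}=0\ \ \forall\varepsilon\ne0\},\qquad\mathcal R=\bigoplus_N(T_N^*\otimes\mathbb C[\varepsilon])/\mathcal I_N .$$

By (2), for $\varepsilon\ne0$ the space $V_N(\varepsilon)$ is spanned by the vectors $D(\varepsilon)\bigotimes_bgv^+_{N\lambda^{(b)}}=\bigotimes_bD_b(\varepsilon)g\,v^+_{N\lambda^{(b)}}$. By (7), evaluation at these is multiplicative in $N$, so $\mathcal I=\bigoplus_N\mathcal I_N$ is an ideal and $\mathcal R$ is a ring.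

Each $\mathcal R_N$ is free over $\mathbb C[\varepsilon]$. Indeed, suppose $(\varepsilon-c)f\in\mathcal I_N$. Then $f(\varepsilon)$ vanishes on $V_N(\varepsilon)$ for $\varepsilon\ne0,c$. If $c\ne0$, it vanishes also at $\varepsilon=c$, because $V_N(\varepsilon)=D(\varepsilon)V_{N\lambda}$ varies continuously on $\varepsilon\ne0$. So $f\in\mathcal I_N$. Factoring polynomials into linear factors, we see that $\mathcal R_N$ is torsion-free; being finitely generated over a principal ideal domain, it is free.

To find its rank, note that $f\mapsto f\circ D$ is an automorphism of $T_N^*\otimes\mathbb C[\varepsilon^{\pm1}]$ and carries $\mathcal I_N[\varepsilon^{-1}]$ onto $V_{N\lambda}^\perp\otimes\mathbb C[\varepsilon^{\pm1}]$. So $\mathcal R_N$ has rank $\dim V_{N\lambda}$.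

Now we compute the fiber at $0$. Since $\mathcal R_N$ is free, $\mathcal I_N$ is a direct summand of $T_N^*\otimes\mathbb C[\varepsilon]$, so $\{f(0):f\in\mathcal I_N\}$ has dimension $\dim T_N-\dim V_{N\lambda}$. For $f\in\mathcal I_N$, letting $\varepsilon\to0$ in $f(\varepsilon)|_{V_N(\varepsilon)}=0$ gives $f(0)|_{V_N(0)}=0$. So this space lies in $V_N(0)^\perp$, which has the same dimension, and the two coincide. Hence
$$R:=\mathcal R/\varepsilon\mathcal R=\bigoplus_NT_N^*/V_N(0)^\perp=\bigoplus_NV_N(0)^* .$$
As a quotient of $S$, the ring $R$ is generated in degree $1$, and $R_0=\mathbb C$.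

**Step 3: dimension.** We show that every minimal prime of $R$ has quotient of dimension $d+1$. By the computation of the rank, $f\mapsto f(\varepsilon)\circ D(\varepsilon)|_{V_{N\lambda}}$ gives an isomorphism
$$\mathcal R[\varepsilon^{-1}]\cong A\otimes\mathbb C[\varepsilon^{\pm1}],\qquad A=\bigoplus_NV_{N\lambda}^*,$$
and by (7) it is a ring isomorphism. Let $G=SL_n$. The degree-$N$ part of the coordinate ring of the affine cone over $G\cdot[v_\lambda^+]\subset\mathbb P(V_\lambda)$ is the dual of the span of the vectors $(gv_\lambda^+)^{\otimes N}$, $g\in G$, and this span is $V_{N\lambda}\subset V_\lambda^{\otimes N}$. So $A$ is that coordinate ring. The orbit $G\cdot[v_\lambda^+]$ is closed and irreducible. Its tangent space at $[v_\lambda^+]$ has as basis the classes of those vectors $f_\alpha v_\lambda^+$, with $\alpha$ a positive root and $f_\alpha$ a root vector of weight $-\alpha$, that are nonzero; they have distinct weights, and $f_\alpha v_\lambda^+\ne0$ exactly when $\alpha$ is not orthogonal to $\lambda$. So the orbit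 has dimension $d$, and $A$ is a domain of dimension $d+1$.

Hence $\mathcal R[\varepsilon^{-1}]$ is a domain of dimension $d+2$. Being torsion-free over $\mathbb C[\varepsilon]$, $\mathcal R$ embeds in it. So $\mathcal R$ is a domain with the same fraction field. It is finitely generated over $\mathbb C$, by $\varepsilon$ and $T_1^*$, so $\dim\mathcal R=d+2$. The element $\varepsilon$ is nonzero and is not a unit, since $R\ne0$. By Krull's principal ideal theorem the minimal primes over $\varepsilon$ have height $1$, and in a finitely generated domain over a field the quotient by a prime of height $1$ has dimension one less. So every minimal prime of $R$ has quotient of dimension $d+1$. These primes are homogeneous, as minimal primes of a graded Noetherian ring.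

**Step 4: the ideal of $M$.** We show that the annihilators of the $M_{N\bar\lambda}$ form an ideal. In the notation of the proof of Lemma 1, applied to $N\bar\lambda$, and with $\dot\sigma$ the permutation matrix $\mathsf e_j\mapsto\mathsf e_{\sigma(j)}$, that proof shows that $M_{N\bar\lambda}$ is spanned by the vectors
$$\Xi_N=\bigotimes_bg_b(0)\dot\sigma\,v^+_{N\lambda^{(b)}},$$
whose parameters (the word, $\sigma$ and the $t_j$) do not depend on $N$.

First, $M_{N\bar\lambda}\subset V_N(0)$. For $\varepsilon\ne0$ the vector $D(\varepsilon)\bigotimes_b\gamma(\varepsilon)\dot\sigma v^+_{N\lambda^{(b)}}$ lies in $V_N(\varepsilon)$. It equals $\bigotimes_bg_b(\varepsilon)D_b(\varepsilon)\dot\sigma v^+_{N\lambda^{(b)}}$, which is a power of $\varepsilon$ times $\bigotimes_bg_b(\varepsilon)\dot\sigma v^+_{N\lambda^{(b)}}$. Dividing by that power and letting $\varepsilon\to0$ gives $\Xi_N\in V_N(0)$.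

Let $J_N\subset R_N=V_N(0)^*$ be the annihilator of $M_{N\bar\lambda}$, so that
$$\dim J_N=\dim V_{N\bar\lambda}-\dim M_{N\bar\lambda}.$$
Under $T_{N+N'}\subset T_N\otimes T_{N'}$ we have $\Xi_{N+N'}\mapsto\Xi_N\otimes\Xi_{N'}$ for the same parameters. So for $f\in J_N$ and $f'\in R_{N'}$ we get $(ff')(\Xi_{N+N'})=f(\Xi_N)f'(\Xi_{N'})=0$. Hence $J=\bigoplus_NJ_N$ is an ideal of $R$.

**Step 5: a non-nilpotent element of $J$.** We use the functional of Theorem A. Let $\bar h\in R_1$ be the class of $\Phi|_{T_1}$. Since $\Phi$ vanishes on $M_{\bar\lambda}$, $\bar h\in J_1$. Let $w_N$ be the vector built like $w$ from the same flag, for the weights $N\bar\lambda$. By Lemma 2, $w_N\in V_N(0)$. For $s\neq 0$ the embedding $T_N\subset T_1^{\otimes N}$ maps $D(s^2)\bigotimes_bg(s)v^+_{N\lambda^{(b)}}$ to the $N$-th tensor power of $D(s^2)\bigotimes_bg(s)v^+_{\lambda^{(b)}}$. Normalizing by powers of $s$ and letting $s\to0$, we get $w_N\mapsto w^{\otimes N}$; the sign coming from $P_4$ in degree $N$ is the $N$-th power of the one in degree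 $1$, so the signs cancel. The element $\bar h^N$ is the class of the restriction of $\Phi^{\otimes N}$, so $\bar h^N(w_N)=\Phi(w)^N\ne0$. Hence $\bar h^N\ne0$ in $R_N=V_N(0)^*$ for all $N$, and $\bar h$ is not nilpotent.

**Step 6: counting.** We turn this into a lower bound for $\dim J_N$. The nilradical of $R$ is the intersection of its minimal primes, so some minimal prime $\mathfrak p$ does not contain $\bar h$. The ideal $\bar hR\subset J$ surjects onto $\bar h\cdot(R/\mathfrak p)$. Since $R/\mathfrak p$ is a domain and $\bar h\ne0$ in it, multiplication by $\bar h$ identifies this image with $R/\mathfrak p$ shifted by one degree. So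
$$\dim J_N\ge\dim(R/\mathfrak p)_{N-1}.$$
The graded ring $R/\mathfrak p$ is generated in degree $1$ over $\mathbb C$ and has dimension $d+1$. So for large $N$ the right side is a polynomial in $N$ of degree $d$ with positive leading coefficient (Hilbert polynomial). Hence there is $c>0$ with $\dim V_{N\bar\lambda}-\dim M_{N\bar\lambda}\ge cN^d$ for all large $N$.

Finally, we compare with the whole space. We have $\dim V_{N\bar\lambda}=\dim V_{N\lambda}$, and by the Weyl dimension formula
$$\dim V_{N\lambda}=\prod_{\alpha>0}\frac{N\langle\lambda,\alpha^\vee\rangle+\langle\rho,\alpha^\vee\rangle}{\langle\rho,\alpha^\vee\rangle},$$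
which is a polynomial in $N$ whose degree is the number $d$ of positive roots with $\langle\lambda,\alpha^\vee\rangle\ne0$. So a positive proportion of $V_{N\bar\lambda}$ is missed. $\blacksquare$
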